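# The growth of weight multiplicities along a ray

## 1. Symmetric powers: multiplicity one along every ray

Let $\mathfrak g$ be a complex semisimple Lie algebra. For dominant integral weights $\lambda,\mu$ let $V_\lambda$ be the irreducible representation with highest weight $\lambda$, and let $V_\lambda(\mu)$ be its weight space of weight $\mu$. Stretch both weights by the same integer and count:
$$K_{\lambda,\mu}(N):=\dim V_{N\lambda}(N\mu),\qquad N\ge 0 .$$
How fast does this grow with $N$?

One family can be settled at once. Take $\mathfrak g=\mathfrak{sl}_{n+1}$ and $\lambda=k\omega_1$ with $k\ge1$, so that $V_{N\lambda}=\mathrm{Sym}^{Nk}(\mathbb C^{n+1})$. A basis of weight vectors is given by the monomials $x^a=x_1^{a_1}\cdots x_{n+1}^{a_{n+1}}$ with $|a|=\sum a_i=Nk$. The weight of $x^a$ determines $a$ up to adding a multiple of $(1,\dots,1)$, and $|a|=Nk$ removes this freedom. So every weight has multiplicity one. A dominant weight $\mu$ of $V_\lambda$ is the weight of a monomial $x^a$ with $a_1\ge\dots\ge a_{n+1}\ge0$ and $|a|=k$. The weight space $V_{N\lambda}(N\mu)$ is then the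 line through $x^{Na}$, and $K_{\lambda,\mu}(N)=1$ for all $N$.

There is a more structural way to say this. The direct sum $R=\bigoplus_N \mathrm{Sym}^{Nk}(\mathbb C^{n+1})$ is a graded ring inside the polynomial ring $\mathbb C[x_1,\dots,x_{n+1}]$, and it has Krull dimension $n+1$. The subspace $\bigoplus_N V_{N\lambda}(N\mu)$ is the subring $\mathbb C[x^a]$, of Krull dimension $1=(n+1)-n$. Here $n$ is the rank of $\mathfrak g$, and a graded ring of dimension $1$ goes with growth of degree $0$.

What changes for general $\mathfrak g$, $\lambda$, $\mu$? The spaces $V_{N\lambda}$ are no longer given as the graded pieces of a polynomial ring, so we need to find a ring. Weight spaces are no longer spanned by single monomials, so the dimension of the subring has to be computed by an argument. And the answer "dimension of the big ring minus rank" cannot always be right: if $\mu=\lambda$ then $K\equiv1$, however large $V_{N\lambda}$ is. We must find out for which $\mu$ it is right, and what to do with the others.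

## 2. Conventions and the two theorems

Fix a Cartan subalgebra $\mathfrak h$, with root system $\Phi\subset\mathfrak h^*$ of rank $r$, positive roots $\Phi_+$, simple roots $\alpha_1,\dots,\alpha_r$, and fundamental weights $\omega_j$ defined by $\langle\alpha_i^\vee,\omega_j\rangle=\delta_{ij}$, where $\alpha^\vee=2\alpha/\langle\alpha,\alpha\rangle$. Let $W$ be the Weyl group, $Q=\bigoplus\mathbb Z\alpha_i$ and $Q_+=\bigoplus\mathbb Z_{\ge0}\alpha_i$. The "$i$-th coefficient" of an element of $Q\otimes\mathbb R$ is its coefficient at $\alpha_i$. The root subsystem spanned by $\{\alpha_i\}_{i\in J}$ is $\Phi\cap\mathrm{span}\{\alpha_i\}_{i\in J}$.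

We use the following textbook facts.

- The weights of $V_\lambda$ lie in $\lambda-Q_+$, and multiplicities are $W$-invariant. For an integral weight $\nu$ and $w\in W$ we have $w\nu-\nu\in Q$, and $\nu-w\nu\in Q_+$ if $\nu$ is dominant.
- **Nonvanishing criterion.** For dominant integral $\lambda,\mu$: $V_\lambda(\mu)\ne0$ if and only if $\lambda-\mu\in Q_+$.
- **Weyl's dimension formula.** With $\rho=\sum_i\omega_i$, $\dim V_\lambda=\prod_{\alpha\in\Phi_+}\langle\lambda+\rho,\alpha^\vee\rangle/\langle\rho,\alpha^\vee\rangle$.
- A finitely generated domain over $\mathbb C$ has Krull dimension equal to the transcendence degree of its fraction field. If it is graded, generated in degree $1$, with degree-$0$ part $\mathbb C$, its Hilbert function is eventually a polynomial of degree (Krull dimension) $-1$.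

**Definition.** A function $K:\mathbb Z_{\ge0}\to\mathbb Z$ is a *quasi-polynomial* if there are $e\ge1$ and polynomials $p_0,\dots,p_{e-1}$, its *constituents*, with $K(N)=p_j(N)$ whenever $N\equiv j \pmod e$. Its *degree* is the largest degree of a constituent.

For example, $\tfrac12N(1+(-1)^N)$ has degree $1$, with constituents $N$ and $0$. So the degree alone does not say how every constituent behaves. It is known that $K_{\lambda,\mu}$ is a quasi-polynomial (a polynomial in type $A$).

The degree formula is as follows. Let $\lambda,\mu$ be dominant integral with $\lambda-\mu=\sum c_i\alpha_i$, $c_i\in\mathbb Z_{\ge0}$, and write $\lambda=\sum d_i\omega_i$. Let $\Phi^{(1)}$ be the root subsystem spanned by $\{\alpha_i:c_i\ne0\}$ and $\Phi^{(2)}\subset\Phi^{(1)}$ the one spanned by $\{\alpha_i:c_i\neq0,\ d_i=0\}$. Put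
$$d=|\Phi^{(1)}_+|-\mathrm{rk}\,\Phi^{(1)}-|\Phi^{(2)}_+|. \tag{1}$$
For $\mathfrak g$ of classical type ($A$, $B$, $C$, $D$) it is known that $\deg K_{\lambda,\mu}=d$. The source of our problem, Shiliang Gao and Yibo Gao, "Degrees of the stretched Kostka quasi-polynomials", arXiv:2210.10158 (2022), poses the conjecture that this holds for all complex semisimple Lie algebras. The conjecture is true, and the proof below uses no classification.

**Theorem A.** Let $\mathfrak g$ be any complex semisimple Lie algebra, and let $\lambda,\mu,c_i,d_i,\Phi^{(1)},\Phi^{(2)},d$ be as above. Then $\deg K_{\lambda,\mu}=d$. Moreover $K_{\lambda,\mu}(N)\le K_{\lambda,\mu}(N+1)$ for all $N\ge0$, and $K_{\lambda,\mu}(N)=cN^d+O(N^{d-1})$ with a constant $c=c(\lambda,\mu)>0$. So the leading coefficient is a true constant and every constituent has degree exactly $d$. (For $d=0$ read: $K_{\lambda,\mu}(N)=c$ for $N\gg0$.)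

**Theorem B.**

1. *All weights.* Let $\lambda$ be dominant integral and $\mu$ any integral weight, with dominant $W$-conjugate $\mu^+$; write $\lambda-\mu^+=\sum c_i\alpha_i$ with $c_i\in\mathbb Q$. If some $c_i<0$, then $K_{\lambda,\mu}(N)=0$ for all $N\ge1$. Otherwise let $m\ge1$ be minimal with $m(\lambda-\mu)\in Q$. Then $K_{\lambda,\mu}(N)=0$ for $m\nmid N$, and $K_{\lambda,\mu}(N)=cN^d+O(N^{d-1})$ along $N\in m\mathbb Z_{>0}$, with $c>0$ and $d$ given by (1). (For $d=0$: constant for large such $N$.)
2. *Bounded growth.* In Theorem A the following are equivalent: (i) $d=0$; (ii) $K_{\lambda,\mu}$ is bounded; (iii) $K_{\lambda,\mu}(N)=1$ for all $N\ge1$; (iv) every irreducible component of $\Phi^{(1)}$ is of type $A_n$ for some $n\ge1$, and $(d_i)$ restricted to it is nonzero at exactly one node, which is an end node.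
3. *Concavity.* Let $P^\circ$ be the set of $\mu\in\lambda+Q\otimes\mathbb Q$ such that for all $w\in W$ all coefficients of $\lambda-w\mu$ are $>0$. Assume $P^\circ\neq\emptyset$ and put $d=|\Phi_+|-r-\#\{\alpha\in\Phi_+:\langle\lambda,\alpha^\vee\rangle=0\}$. For $\mu\in P^\circ$ let $f(\mu)=\lim N^{-d}\dim V_{N\lambda}(N\mu)$ over $N$ with $N(\lambda-\mu)\in Q$. If $d\ge1$, then $f^{1/d}$ is concave on $P^\circ$ (for rational convex combinations). Consequently $f(\mu')\ge f(\mu)$ whenever $\mu\in P^\circ$ and $\mu'\in\lambda+Q\otimes\mathbb Q$ lies in $\mathrm{conv}(W\mu)$.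

Let us check (1) on Section 1. There $\lambda-\mu=\sum c_i\alpha_i$ with $c_i=k-(a_1+\dots+a_i)=a_{i+1}+\dots+a_{n+1}$. If $a$ has $s+1$ nonzero parts, then $c_i\ne0$ exactly for $i\le s$, so $\Phi^{(1)}$ has type $A_s$. Only $d_1$ is nonzero, so $\Phi^{(2)}$ has type $A_{s-1}$. Then $d=\frac{s(s+1)}2-s-\frac{s(s-1)}2=0$, as it should be.

## 3. Two rays with growth, and what averaging cannot see

**Example ($\mathfrak{sl}_3$).** Let $\lambda=\rho=\alpha_1+\alpha_2$ and $\mu=0$. Then $K(N)$ counts Gelfand–Tsetlin patterns with top row $(2N,N,0)$ and row sums $3N,2N,N$. The middle row $(p,q)$ satisfies $2N\ge p\ge N\ge q\ge0$ and $p+q=2N$, and the bottom row is $N$, which lies between $q$ and $p$. So $p$ runs over $N,\dots,2N$ and $K(N)=N+1$. Formula (1) gives $3-2-0=1$.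

**Example ($G_2$).** Let $\alpha_1$ be short, $\lambda=\omega_1=2\alpha_1+\alpha_2$, $\mu=0$. Formula (1) gives $6-2-1=3$. We verify this by hand. Weyl's formula reads
$$\dim V_{N\omega_1}=\tfrac1{120}(N+1)(N+2)(N+3)(N+4)(2N+5).$$
So $V=V_{\omega_1}$ has dimension $7$. Its weights are the six short roots $\pm a,\pm b,\pm c$, with $a+b+c=0$, and $0$. Since the weights are symmetric under negation, $V$ is self-dual. An invariant nondegenerate bilinear form on an irreducible module is symmetric or alternating, and in dimension $7$ it cannot be alternating. So there is an invariant nondegenerate quadric $q\in\mathrm{Sym}^2V$. If $x$ is a highest weight vector, then $x^N\notin q\,\mathrm{Sym}^{N-2}V$, because $q$ is irreducible and does not divide $x^N$. Hence $\mathrm{Sym}^NV/q\,\mathrm{Sym}^{N-2}V$ contains a copy of $V_{N\omega_1}$. Its dimension is $\binom{N+6}6-\binom{N+4}6=\frac{2N+5}{5}\binom{N+4}4$, which is $\dim V_{N\omega_1}$, so the two are equal. Note that $\bigoplus_NV_{N\omega_1}$ is here the coordinate ring of a quadric cone.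

The zero weight space of $\mathrm{Sym}^NV$ is spanned by monomials. The only integral relations among $a,b,c$ are multiples of $a+b+c=0$, so the exponent of weight $a$ minus that of $-a$ is an integer $t$, the same for $b$ and $c$. Such a monomial is given by $t\in\mathbb Z$, three minima $m_a,m_b,m_c\ge0$ and the exponent $z\ge0$ of the zero weight vector, with $z+2(m_a+m_b+m_c)+3|t|=N$. The generating function of these is $\frac{1+x^3}{(1-x)(1-x^2)^3(1-x^3)}$. Dividing out $q$, which has weight $0$ and is a nonzerodivisor, multiplies by $1-x^2$: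
$$\sum_NK(N)x^N=\frac{1+x^3}{(1-x)(1-x^2)^2(1-x^3)}=\frac{1-x+x^2}{(1-x)^2(1-x^2)(1-x^3)} .$$
The pole at $x=1$ has order $4$; the other poles, at $-1$ and the primitive cube roots of unity, are simple. So $K(N)=\frac{N^3}{36}+O(N^2)$. The degree is $3$, and the leading coefficient is a true constant although $K$ is not a polynomial.

A natural first attempt in general is to average. By Weyl's formula $\dim V_{N\lambda}$ grows like $N^D$, where
$$D:=\#\{\alpha\in\Phi_+:\langle\lambda,\alpha^\vee\rangle\ne0\}, \tag{2}$$
and the weights of $V_{N\lambda}$ lie in a polytope of size proportional to $N$ in a lattice of rank $r$. So one expects the average multiplicity to grow like $N^{D-r}$. We shall see that $D-r$ is exactly (1) when all $c_i>0$. But an average says nothing about one prescribed weight. For $\mathfrak{sl}_3$ and $\lambda=\rho$ we have $\dim V_{N\rho}=(N+1)^3$, spread over $3N^2+3N+1$ weights, so the average is about $N/3$. The zero weight has multiplicity $N+1$, while the weights $N\rho-j\alpha_1$, $0\le j\le N$, have multiplicity $1$, since the weight space is spanned by $f_1^jv$.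

So we need a way to transport information from one weight space to another, and it must succeed for interior rays and fail on edges. Multiplication in a graded domain does this. If $h\ne0$ has weight $\eta$, then $f\mapsto fh$ is injective and shifts weights by $\eta$. The proof puts all $V_{N\lambda}$ into one domain $R$ and uses such multipliers to compare $R$ with the subring attached to the ray through $\mu$.

## 4. Cutting down to the support of $\lambda-\mu$

**Step 1: removing the simple roots with $c_i=0$.** The purpose is to explain $\Phi^{(1)}$ and reduce to rays on which all $c_i$ are positive. Let $J=\{i:c_i\ne0\}$. If $J=\emptyset$, then $\mu=\lambda$, $K\equiv1$, $d=0$ and Theorem A holds. Let $J\ne\emptyset$, and let $\mathfrak g_J$ be the semisimple subalgebra generated by $e_i,f_i$, $i\in J$. Its Cartan subalgebra is $\mathfrak h_J=\mathrm{span}\{\alpha_i^\vee\}_{i\in J}$ and its root system is $\Phi^{(1)}$. Let $v$ be a highest weight vector of $V_{N\lambda}$ and $M_N=U(\mathfrak g_J)v$. This is a finite-dimensional highest weight module, hence irreducible by complete reducibility,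 with highest weight $N\lambda_J$, where $\lambda_J=\lambda|_{\mathfrak h_J}=\sum_{i\in J}d_i\omega_i^J$ and $\omega_i^J$ are the fundamental weights of $\mathfrak g_J$.

The space $V_{N\lambda}$ is spanned by vectors $f_{i_1}\cdots f_{i_k}v$, of weight $N\lambda-\sum_j\alpha_{i_j}$. If this weight is $N\mu=N\lambda-\sum_{i\in J}Nc_i\alpha_i$, then all $i_j\in J$, because the simple roots are linearly independent. So $V_{N\lambda}(N\mu)\subset M_N$. The $\mathfrak h$-weights of $M_N$ lie in $N\lambda-\sum_{i\in J}\mathbb Z_{\ge0}\alpha_i$, and distinct ones have distinct restrictions to $\mathfrak h_J$, because the Cartan matrix of $J$ is invertible. Hence $V_{N\lambda}(N\mu)$ is exactly the $\mathfrak h_J$-weight space of $M_N$ of weight $N\mu_J$, $\mu_J=\mu|_{\mathfrak h_J}$, and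
$$K^{\mathfrak g}_{\lambda,\mu}=K^{\mathfrak g_J}_{\lambda_J,\mu_J},\qquad \lambda_J-\mu_J=\sum_{i\in J}c_i\,\alpha_i|_{\mathfrak h_J}.$$
Also $\mu_J$ is dominant, since $\langle\mu_J,\alpha_i^\vee\rangle=\langle\mu,\alpha_i^\vee\rangle\ge0$ for $i\in J$. The systems $\Phi^{(1)},\Phi^{(2)}$ are unchanged. So we may assume all $c_i>0$, and then $\Phi^{(1)}=\Phi$.

**Step 2: reading (1) as $D-r$.** For $\alpha=\sum k_i\alpha_i\in\Phi_+$ we have $\alpha^\vee=\sum k_i\frac{\langle\alpha_i,\alpha_i\rangle}{\langle\alpha,\alpha\rangle}\alpha_i^\vee$, so $\langle\lambda,\alpha^\vee\rangle$ is a combination of the $k_id_i$ with positive coefficients. It vanishes if and only if $k_i=0$ whenever $d_i\ne0$, that is, if and only if $\alpha\in\Phi^{(2)}$. Hence $D=|\Phi_+|-|\Phi_+^{(2)}|$ and $d=D-r$.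

**Step 3: interiority.** We isolate the property of $\mu$ that the rest of the proof uses. Since $\mu$ is dominant, $\mu-w\mu\in Q_+$, so the $i$-th coefficient of $\lambda-w\mu=(\lambda-\mu)+(\mu-w\mu)$ is at least $c_i>0$. Thus
$$\mu\in\lambda+Q,\ \text{ and for all }w\in W\text{ all coefficients of }\lambda-w\mu\text{ are }>0. \tag{3}$$
Theorem A therefore follows from the next statement, in which $\mu$ need not be dominant.

**Proposition 1.** Let $\lambda$ be dominant integral and let $\mu$ satisfy (3). Then $K_{\lambda,\mu}$ is nondecreasing and $K_{\lambda,\mu}(N)=cN^{D-r}+O(N^{D-r-1})$ with $c>0$. (For $D=r$: $K_{\lambda,\mu}(N)=c$ for $N\gg0$.)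

For instance, $(\rho,0)$ in $\mathfrak{sl}_3$ satisfies (3). The pair $(2\rho,\,2\rho-\alpha_1)$ does not, since the second coefficient of $\lambda-\mu$ is $0$; there $\mu$ is dominant, as $\langle\mu,\alpha_1^\vee\rangle=0$ and $\langle\mu,\alpha_2^\vee\rangle=3$.

## 5. A domain whose graded pieces are the modules $V_{N\lambda}$

**Step 4: constructing $R$.** The purpose is to replace the polynomial ring of Section 1. Let $G$ be the connected simply connected complex group with Lie algebra $\mathfrak g$. For each $N$ choose a highest weight vector $v_N\in V_{N\lambda}$ (with $v_0=1\in V_0=\mathbb C$), and let $\xi_N\in V_{N\lambda}^*$ be the functional that vanishes on all weight spaces of weight $\ne N\lambda$ and has $\xi_N(v_N)=1$. Define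
$$\varphi_N:V_{N\lambda}\to\mathbb C[G],\qquad\varphi_N(v)(g)=\xi_N(g^{-1}v).$$
Since $\varphi_N(g_0v)(g)=\xi_N((g_0^{-1}g)^{-1}v)=\varphi_N(v)(g_0^{-1}g)$, the map is equivariant for left translation. Its kernel is a submodule of an irreducible module that does not contain $v_N$, because $\varphi_N(v_N)(1)=1$. So $\varphi_N$ is injective.

Next we multiply. The weight $(M+N)\lambda$ occurs in $V_{M\lambda}\otimes V_{N\lambda}$ exactly once, spanned by $v_M\otimes v_N$. By complete reducibility $V_{M\lambda}\otimes V_{N\lambda}=U\oplus C$, where $U\cong V_{(M+N)\lambda}$ is generated by $v_M\otimes v_N$ and $C$ does not have the weight $(M+N)\lambda$. Identify $U$ with $V_{(M+N)\lambda}$ by $v_M\otimes v_N\leftrightarrow v_{M+N}$, and let $\pi$ be the $G$-equivariant projection onto $V_{(M+N)\lambda}$ along $C$. The functional $\xi_M\otimes\xi_N$ vanishes on all weight vectors of weight $\ne(M+N)\lambda$. Hence it vanishes on $C$ and restricts to $\xi_{M+N}$ on $U$. Evaluating at $g^{-1}(v\otimes w)$ gives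
$$\varphi_M(v)\,\varphi_N(w)=\varphi_{M+N}(\pi(v\otimes w)). \tag{4}$$
So
$$R:=\bigoplus_{N\ge0}R_N,\qquad R_N=\varphi_N(V_{N\lambda})\,t^N\subset\mathbb C[G][t],$$
is a subalgebra.

**Lemma 2.** $R$ is a domain, generated by $R_1$, with $R_0=\mathbb C$, and $\mathrm{trdeg}_{\mathbb C}\mathrm{Frac}\,R=D+1$.

*Proof.* $G$ is connected, hence irreducible, so $\mathbb C[G]$ and $\mathbb C[G][t]$ are domains. Since $\pi$ is onto, (4) with $M=1$ shows that $R_1R_N$ spans $R_{N+1}$; by induction $R_1$ generates $R$. By Weyl's formula
$$\dim R_N=\prod_{\alpha\in\Phi_+}\frac{N\langle\lambda,\alpha^\vee\rangle+\langle\rho,\alpha^\vee\rangle}{\langle\rho,\alpha^\vee\rangle}.$$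
The factors with $\langle\lambda,\alpha^\vee\rangle=0$ are $1$ and the other $D$ factors are linear in $N$, so this is a polynomial in $N$ of degree $D$. Since $R$ is generated in degree $1$, its Krull dimension is $D+1$, which equals the transcendence degree. $\square$

**Step 5: the fine grading and the ring of a ray.** Here we record weights as well as $N$. By equivariance of $\pi$, weights add in (4). So $R=\bigoplus R_{(N,\nu)}$, with $R_{(N,\nu)}=\varphi_N(V_{N\lambda}(\nu))t^N\cong V_{N\lambda}(\nu)$, is graded by
$$L:=\{(n,\nu):n\in\mathbb Z,\ \nu\in n\lambda+Q\}\cong\mathbb Z^{r+1}.$$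
Put $S=\{x\in L:R_x\ne0\}$. It is closed under addition because $R$ is a domain. If $\mu\in\lambda+Q$, then $L=\mathbb Z(1,\mu)\oplus(0\times Q)$, and we set
$$A:=\bigoplus_{N\ge0}A_N,\qquad A_N:=R_{N(1,\mu)}\cong V_{N\lambda}(N\mu),\qquad \dim A_N=K_{\lambda,\mu}(N).$$
This is a graded subring of $R$ with $A_0=\mathbb C$.

**Lemma 3.** $A$ is a finitely generated $\mathbb C$-algebra.

*Proof.* Let $x_1,\dots,x_m$ be a basis of $R_1$ of weight vectors, with weights $\nu_1,\dots,\nu_m$. Since $R_1$ generates $R$, the monomials $x^a$ with $|a|=N$ span $R_N$. Each is homogeneous, of degree $(|a|,\sum a_j\nu_j)$. So $A$ is spanned by the $x^a$ with $\sum a_j\nu_j=|a|\mu$, that is, $\sum_ja_j(\nu_j-\mu)=0$. The vectors $\nu_j-\mu$ lie in the lattice $Q$, so these $a\in\mathbb Z_{\ge0}^m$ form the monoid of nonnegative integral solutions of a homogeneous integral linear system. By Gordan's lemma it is finitely generated, and the corresponding monomials generate $A$. $\square$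

## 6. Multipliers along an interior ray

**Step 6: far out on the ray, every degree is reached.** This is the place where (3) is used, and it supplies the multipliers.

**Lemma 4.** Assume (3). For every $x\in L$ we have $M(1,\mu)+x\in S$ for all sufficiently large $M$. Also $(1,\mu)\in S$.

*Proof.* Write $x=n(1,\mu)+(0,\beta)$ with $\beta\in Q$. Then $M(1,\mu)+x=(M+n)(1,\mu)+(0,\beta)$, so after shifting $M$ we may assume $x=(0,\beta)$. Let $M\ge1$, let $\nu=M\mu+\beta$, and choose $w\in W$ with $w\nu$ dominant. Then
$$M\lambda-w\nu=M(\lambda-w\mu)-w\beta .$$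
This lies in $Q$, because $\lambda-\mu$, $\mu-w\mu$ and $w\beta$ do. The element $w$ depends on $M$, but there are only finitely many elements of $W$, and by (3) the coefficients of $\lambda-w'\mu$ are positive for each $w'\in W$. So there is $M_0(\beta)$ such that for $M\ge M_0(\beta)$ all coefficients of $M(\lambda-w'\mu)-w'\beta$ are nonnegative for every $w'$. For such $M$ the nonvanishing criterion gives $V_{M\lambda}(w\nu)\ne0$, and $W$-invariance gives $V_{M\lambda}(\nu)\ne0$. If $\beta=0$, then $M=1$ already works. $\square$

**Step 7: the transcendence degree of $K_0$.** We now separate the $r+1$ grading directions from the rest of $\mathrm{Frac}\,R$. Let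
$$K_0=\{f/g:\ f,g\in R_x\text{ for some }x\in S,\ g\ne0\}\subset\mathrm{Frac}\,R .$$

**Lemma 5.** If some $\mu$ satisfies (3), then $\mathrm{trdeg}_{\mathbb C}K_0=D-r$.

*Proof.* Let $R_\Sigma$ be the localization of $R$ at all nonzero $L$-homogeneous elements, which form a multiplicative set. It is an $L$-graded domain in which every nonzero homogeneous element is invertible, and its degree-$0$ part is $K_0$, which is therefore a field. The degrees that occur in $R_\Sigma$ are those in $S-S$. By Lemma 4 every $x\in L$ is a difference $x=(M(1,\mu)+x)-M(1,\mu)$ of elements of $S$. So every degree in $L$ occurs. Choose nonzero homogeneous $u_1,\dots,u_{r+1}\in R_\Sigma$ whose degrees form a basis of $L$, and for $x\in L$ let $u^x$ be the Laurent monomial in the $u_j$ of degree $x$. A homogeneous element of degree $x$, divided by $u^x$, lies in $K_0$, so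
$$R_\Sigma=K_0[u_1^{\pm1},\dots,u_{r+1}^{\pm1}].$$
Distinct monomials in the $u_j$ have distinct degrees, so no nontrivial polynomial relation over $K_0$ can hold: its terms lie in different graded pieces. Hence the $u_j$ are algebraically independent over $K_0$, $\mathrm{Frac}\,R=K_0(u_1,\dots,u_{r+1})$, and Lemma 2 gives $D+1=\mathrm{trdeg}\,K_0+(r+1)$. $\square$

The hypothesis is needed. For $\mathfrak{sl}_2\times\mathfrak{sl}_2$ and $\lambda=(\omega,0)$ we get $R=\mathbb C[x,y]$, where $x,y$ have different weights, so each $R_z$ has dimension at most $1$ and $K_0=\mathbb C$ has transcendence degree $0$; but $D-r=1-2=-1$. The group generated by $S$ has rank $2$, while $L$ has rank $3$. No $\mu$ satisfies (3): taking $w$ to be $1$ or the reflection in the second factor, the second coefficient of $\lambda-w\mu$ changes sign or is zero.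

**Step 8: $A$ sees all of $K_0$.** The last point is to move fractions of arbitrary degree onto the ray.

**Lemma 6.** Assume (3). Then $\mathrm{trdeg}_{\mathbb C}\mathrm{Frac}\,A=D-r+1$.

*Proof.* Let $K_0(A)=\{f/g:f,g\in A_M\text{ for some }M,\ g\ne0\}\subset K_0$. By Lemma 4, $A_1\ne0$; pick $0\ne u\in A_1$. Exactly as in Lemma 5, the localization of the $\mathbb Z$-graded domain $A$ at its nonzero homogeneous elements is $K_0(A)[u^{\pm1}]$ with $u$ transcendental over $K_0(A)$, so $\mathrm{trdeg}\,\mathrm{Frac}\,A=1+\mathrm{trdeg}\,K_0(A)$.

We claim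
$$K_0(A)=K_0. \tag{5}$$
Let $f,g\in R_x$ with $g\ne0$. Lemma 4 applied to $-x$ gives $M\ge0$ and $0\ne h\in R_{M(1,\mu)-x}$. Then
$$\frac fg=\frac{fh}{gh},\qquad fh,\ gh\in R_{M(1,\mu)}=A_M,\quad gh\neq0 ,$$
so $f/g\in K_0(A)$. Lemma 5 finishes the proof. $\square$

On an edge, (5) can fail. Take $\mathfrak{sl}_3$, $\lambda=2\rho$. Since $(2\rho,0)$ satisfies (3), $K_0$ has transcendence degree $3-2=1$. For $\mu=2\rho-\alpha_1$ every $A_N$ is one-dimensional, spanned by the image of $f_1^Nv$, so $K_0(A)=\mathbb C$.

## 7. From dimension to growth

**Step 9: proof of Proposition 1.** We turn Lemma 6 into an asymptotic formula with one leading constant. Put $\delta=D-r+1$ and $K(N)=\dim A_N$. Let $0\ne u\in A_1$. Multiplication by $u$ is injective from $A_N$ to $A_{N+1}$, so $K$ is nondecreasing. Also $u$ is transcendental over $\mathbb C$, so $\delta\ge1$.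

By Lemma 3, $A$ is a finitely generated graded domain with $A_0=\mathbb C$. Graded Noether normalization gives algebraically independent homogeneous $y_1,\dots,y_\delta\in A$ of positive degree such that $A$ is finite over $\mathbb C[y_1,\dots,y_\delta]$. Replacing the $y_i$ by suitable powers keeps both properties, so assume that they all have the same degree $e$, and let $B=\mathbb C[y_1,\dots,y_\delta]$. For $0\le j<e$ the space $\bigoplus_MA_{eM+j}$ is a graded $B$-submodule, in fact a direct summand, of the finitely generated $B$-module $A$. So it is finitely generated over $B$, and if we index its pieces by $M$ the $y_i$ have degree $1$. By Hilbert's theorem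
$$K(eM+j)=p_j(M)\quad\text{for }M\gg0,$$
with a polynomial $p_j$ of degree $\le\delta-1$. Since $B\subset A$, we have $K(eM)\ge\binom{M+\delta-1}{\delta-1}$, so $\deg p_0=\delta-1$ exactly. By monotonicity
$$p_0(M)\le p_j(M)\le p_0(M+1)\qquad\text{for }M\gg0 .$$
Hence every $p_j$ has degree $\delta-1=D-r$ and the same leading coefficient $b>0$ as $p_0$. With $c=b/e^{D-r}$ we get $K(N)=cN^{D-r}+O(N^{D-r-1})$. If $D=r$, all $p_j$ are equal to one constant, so $K(N)=c$ for $N\gg0$. $\square$

By Steps 1–3, Theorem A is proved: the reduction preserves $K$, and $D-r$ is the number (1). In particular the degree formula holds in types $E_6,E_7,E_8,F_4,G_2$ and for products with such factors.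

## 8. Arbitrary integral weights and bounded multiplicities

**Proof of Theorem B(1).** The purpose is to pass from $\lambda-\mu\in Q_+$ to arbitrary integral $\mu$ by rescaling. Multiplicities are $W$-invariant, so $K_{\lambda,\mu}=K_{\lambda,\mu^+}$; and $\mu-\mu^+\in Q$, so $m$ is the same for $\mu$ and $\mu^+$. Hence assume $\mu=\mu^+$. If $V_{N\lambda}(N\mu)\ne0$ with $N\ge1$, then $N(\lambda-\mu)\in Q_+$. This forces all $c_i\ge0$, and $m\mid N$, because the $N$ with $N(\lambda-\mu)\in Q$ form the subgroup $m\mathbb Z$. This gives both vanishing statements. If all $c_i\ge0$, then $m(\lambda-\mu)\in Q_+$ and $K_{\lambda,\mu}(mN)=K_{m\lambda,m\mu}(N)$. Theorem A applies to $(m\lambda,m\mu)$, which has the same $\Phi^{(1)}$ and $\Phi^{(2)}$, hence the same $d$. Replacing $N$ by $N/m$ divides the leading constant by $m^d$. $\square$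

**Proof of Theorem B(2).** (iii)⇒(ii) is clear, and (ii)⇒(i) is Theorem A. If $J=\emptyset$, all four conditions hold. Otherwise the reduction of Step 1 leaves all four conditions unchanged, so assume all $c_i>0$.

**(i)⇒(iv), reduction to one component.** Let $\Phi$ have irreducible components of ranks $r_k$, and let $D_k$ be the number (2) of the $k$-th component, so $d=\sum_k(D_k-r_k)$. On each component $\lambda$ is nonzero. Indeed $V_\lambda$ is the tensor product of the modules $V_{\lambda_k}$ of the simple factors, and $V_\lambda(\mu)=\bigotimes V_{\lambda_k}(\mu_k)\ne0$ by the nonvanishing criterion. If $\lambda_k=0$, then $\mu_k=0$, and the $c_i$ on this component would vanish. So it suffices to show, for $\Phi$ irreducible of rank $r$ and $\lambda\ne0$: we have $D\ge r$, and $D=r$ implies that $\Phi$ has type $A_r$ with $\lambda$ supported at exactly one node, an end node.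

**(i)⇒(iv), the inequality.** Fix $i$ with $d_i\ne0$. By the computation in Step 2, every positive root in which $\alpha_i$ has nonzero coefficient is counted in $D$, so
$$D\ge D^{(i)}:=\#\{\alpha\in\Phi_+:\alpha_i\text{ has nonzero coefficient in }\alpha\}.$$
For a connected set $T$ of nodes of the Dynkin diagram, $\sum_{j\in T}\alpha_j$ is a root. To see this, add the nodes one at a time, keeping the set connected; at each stage the root $\beta$ already obtained and the new simple root $\alpha_j$ satisfy $\langle\beta,\alpha_j\rangle<0$, so $\beta+\alpha_j$ is a root. The diagram is a tree, and the $r$ paths from $i$ to the nodes $j$ (including $j=i$) give $r$ distinct roots containing $\alpha_i$. So $D\ge D^{(i)}\ge r$.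

**(i)⇒(iv), the case of equality.** Suppose $D=r$. Then $D^{(i)}=r$, and the roots containing $\alpha_i$ are exactly the $r$ path sums. In particular the only connected sets containing $i$ are paths starting at $i$. If $i$ had two neighbors, $i$ together with them would be another connected set. If some node $j\ne i$ were a branch node, the path from $i$ to $j$ together with two further neighbors of $j$ would be another one. So the diagram is a chain with end node $i$; number it $1,\dots,r$ with $i=1$.

There is no multiple bond. Suppose $j$ and $j+1$ were joined by one. If $\langle\alpha_j,\alpha_{j+1}^\vee\rangle\le-2$, then $\beta=\alpha_j+2\alpha_{j+1}$ is a root; otherwise $\langle\alpha_{j+1},\alpha_j^\vee\rangle\le-2$ and $\beta=2\alpha_j+\alpha_{j+1}$ is a root. Apply $s_{j-1},s_{j-2},\dots,s_1$ in this order (none if $j=1$). When $s_l$ is applied, the current root has positive coefficient at $\alpha_{l+1}$ and coefficient $0$ at $\alpha_l$ and at all earlier simple roots. In the chain, $l+1$ is the only neighbor of $l$ in its support, so its pairing with $\alpha_l^\vee$ is negative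 and $s_l$ adds a positive multiple of $\alpha_l$. The other coefficients do not change. The result is a root that contains $\alpha_1$ and has some coefficient $\ge2$. It is not one of the path sums, a contradiction. So the type is $A_r$.

Finally, if $d_k\ne0$ for some $k\ne i$, then $\alpha_k$ is counted in $D$ but not in $D^{(i)}$, so $D\ge D^{(i)}+1>r$, a contradiction. This proves (iv).

**(iv)⇒(iii).** On a component of type $A_n$ the restriction of $N\lambda$ is $Nk\omega_1$ or $Nk\omega_n$ with $k\ge1$, and the module is $\mathrm{Sym}^{Nk}(\mathbb C^{n+1})$ or its dual. By Section 1 all its weight multiplicities are at most $1$. Multiplicities multiply over the components, so $K(N)\le1$. Also $K(N)\ge1$, since $N(\lambda-\mu)\in Q_+$ and $N\mu$ is dominant. $\square$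

## 9. Convex bodies and the concavity of the leading coefficient

We prove Theorem B(3). Concavity of this kind is due in spirit to Okounkov; here is a full proof. Throughout $P^\circ\ne\emptyset$, and $d=D-r$ by the definition (2) of $D$.

**Step 10: $f$ is well defined and positive.** The conditions that define $P^\circ$ are linear inequalities permuted by $W$, so $P^\circ$ is closed under rational convex combinations and $W$-stable. Let $\mu\in P^\circ$ and $m\ge1$ with $m(\lambda-\mu)\in Q$. Then $(m\lambda,m\mu)$ satisfies (3), and $D$ is the same for $\lambda$ and $m\lambda$. Take $m$ minimal: the $N$ with $N(\lambda-\mu)\in Q$ are the multiples of $m$, and $\dim V_{mN\lambda}(mN\mu)=K_{m\lambda,m\mu}(N)$. So Proposition 1 shows that $f(\mu)$ exists, is positive, and equals $m^{-d}c(m\lambda,m\mu)$. In particular $d\ge0$. If $\mu\in\lambda+Q$ then $f(\mu)=c(\lambda,\mu)$.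

If $d=0$, then $f\equiv1$: for $m$ as above all coefficients of $m(\lambda-\mu^+)$ are positive, so Theorem B(2) gives $K_{m\lambda,m\mu}(N)=1$ for $N\ge1$. Then the inequality $f(\mu')\ge f(\mu)$ is trivial. From now on $d\ge1$.

**Step 11: clearing denominators.** Let $\mu_0,\mu_1\in P^\circ$ and $t=a/b\in[0,1]$ rational, with integers $0\le a\le b$ and $b\ge1$, and $\mu_t=(1-t)\mu_0+t\mu_1\in P^\circ$. We want
$$f(\mu_t)^{1/d}\ge(1-t)f(\mu_0)^{1/d}+tf(\mu_1)^{1/d}. \tag{6}$$
Replacing $\lambda,\mu_0,\mu_1$ by $k\lambda,k\mu_0,k\mu_1$ multiplies all three values of $f$ by $k^d$. For a suitable $k$ the scaled weights are congruent to $k\lambda$ modulo $Q$. So assume $\mu_0,\mu_1,\mu_t\in P^\circ\cap(\lambda+Q)$; each of them satisfies (3). The objects $R$, $L$, $K_0$ depend only on $\lambda$. Fix one choice of $u_1,\dots,u_{r+1}$ as in Lemma 5. By that lemma $\mathrm{trdeg}\,K_0=d\ge1$.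

**Step 12: a valuation with one-dimensional leaves.** This will turn dimensions of weight spaces into numbers of lattice points. The field $K_0$ is finitely generated over $\mathbb C$, as a subfield of the finitely generated field $\mathrm{Frac}\,R$. So it is the function field of a smooth variety $X$ of dimension $d$. Let $p\in X$ be a point with local parameters $x_1,\dots,x_d$. Embed $\mathcal O_p\hookrightarrow\mathbb C[[x_1,\dots,x_d]]$, and for $0\ne f\in\mathcal O_p$ let $v_0(f)\in\mathbb Z_{\ge0}^d$ be the lexicographically smallest exponent in $f$. It exists, since the lexicographic order on $\mathbb Z_{\ge0}^d$ is a well-order. Lowest terms multiply, so $v_0(fg)=v_0(f)+v_0(g)$, and $v_0$ extends to a valuation $K_0^*\to\mathbb Z^d$. It is surjective, since $v_0(x_i)$ is the $i$-th unit vector.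

If $v_0(f)=v_0(g)$, write $f/g=a'/b'$ with $a',b'\in\mathcal O_p$, so $v_0(a')=v_0(b')$. Let $c\in\mathbb C^*$ be the quotient of their lowest coefficients. Then $a'=cb'$ or $v_0(a'-cb')>v_0(b')$; that is, $f=cg$ or $v_0(f-cg)>v_0(g)$. Consequently
$$\#v_0(V\setminus0)=\dim V\quad\text{for every finite-dimensional subspace }V\subset K_0 .$$
Indeed elements with distinct values are linearly independent, so there are finitely many values. For each value $\tau$ the space $\{f\in V:v_0(f)\ge\tau\}$ modulo $\{f\in V:v_0(f)>\tau\}$ (each including $0$) has dimension exactly one, and these dimensions add up to $\dim V$.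

For $x\in L$ and $0\ne f\in R_x$ put $v(f)=v_0(f/u^x)$. Since $u^{x+y}=u^xu^y$, we have $v(fg)=v(f)+v(g)$ for homogeneous $f,g$, and $\#v(R_x\setminus0)=\dim R_x$.

**Step 13: the body of a ray.** For $\mu\in P^\circ\cap(\lambda+Q)$ let
$$\Gamma=\{(N,v(f)):N\ge0,\ 0\ne f\in R_{N(1,\mu)}\}\subset\mathbb Z_{\ge0}\times\mathbb Z^d .$$
This is a semigroup. Let $\Gamma_N$ be the set of second components at level $N$; then $\Gamma_0=\{0\}$ and $\#\Gamma_N=K_{\lambda,\mu}(N)$. It generates the group $\mathbb Z^{d+1}$: it has an element at level $1$, because $A_1\ne0$; and by (5) every $k\in K_0^*$ is $f/g$ with $f,g\in A_M$, so the differences of elements of $\Gamma$ include all $(0,v_0(k))$, that is, all of $0\times\mathbb Z^d$. Let $\Delta_\mu$ be the closure of $\{v/N:(N,v)\in\Gamma,\ N\ge1\}$ in $\mathbb R^d$. The set before closure is stable under rational convex combinations, because $\Gamma$ is a semigroup, so $\Delta_\mu$ is closed and convex.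

**Lemma 7.** $\Delta_\mu$ is bounded, and $\mathrm{vol}\,\Delta_\mu=f(\mu)$.

*Proof.* Let $\Gamma'\subset\Gamma$ be a finitely generated subsemigroup (containing $0$) that generates $\mathbb Z^{d+1}$, with nonzero generators $g_1,\dots,g_k$. They have positive level because $\Gamma_0=\{0\}$. Let $\Delta'$ be the level-$1$ slice of $\mathrm{cone}(\Gamma')$. It is a polytope, the convex hull of the points obtained by dividing each $g_i$ by its level, so $\Delta'\subset\Delta_\mu$; and it has nonempty interior in $\mathbb R^d$ because the $g_i$ span $\mathbb R^{d+1}$.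

We first show $\mathrm{vol}\,\Delta'\le f(\mu)$. The set $\{\sum t_ig_i:0\le t_i\le1\}$ is compact, so it contains finitely many lattice points $z$, and each is an integral combination $z=\sum n_i(z)g_i$. Put $\gamma=n\sum_ig_i$ with $n\ge\max_{i,z}|n_i(z)|$, and let $h$ be the level of $\gamma$. A lattice point of $\mathrm{cone}(\Gamma')$ has the form $\sum t_ig_i=\sum\lfloor t_i\rfloor g_i+z$ with $t_i\ge0$ and $z$ one of these finitely many points. Adding $\gamma$ gives $\sum(\lfloor t_i\rfloor+n+n_i(z))g_i$, which has nonnegative coefficients and so lies in $\Gamma'$. Hence for $N\ge h$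
$$\#\Gamma_N\ \ge\ \#\big((N-h)\Delta'\cap\mathbb Z^d\big)=N^d\,\mathrm{vol}\,\Delta'+O(N^{d-1}).$$
Since $\#\Gamma_N=K_{\lambda,\mu}(N)$ and $N^{-d}K_{\lambda,\mu}(N)\to f(\mu)$, the inequality follows.

Now let $\Gamma'$ run through an increasing sequence of such subsemigroups with union $\Gamma$; this is possible because $\Gamma$ is countable. Every point $v/N$ with $(N,v)\in\Gamma$, $N\ge1$, lies in some $\Delta'$, so $\Delta_\mu$ is the closure of the increasing union of the convex sets $\Delta'$. This union is convex with nonempty interior, and its boundary has measure zero, so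
$$0<\mathrm{vol}\,\Delta_\mu=\sup\mathrm{vol}\,\Delta'\le f(\mu)<\infty .$$
A closed convex set with nonempty interior and finite volume is bounded, since it contains a ball together with its convex hull with any other point of the set, and these hulls have unbounded volume if the set is unbounded. So $\Delta_\mu$ is a convex body. Finally $\Gamma_N\subset N\Delta_\mu\cap\mathbb Z^d$, and the right side has $N^d\,\mathrm{vol}\,\Delta_\mu+o(N^d)$ points, so $f(\mu)\le\mathrm{vol}\,\Delta_\mu$. $\square$

**Step 14: concavity.** We compare the three bodies by multiplying in $R$. Let $0\ne f_0\in R_{N_0(1,\mu_0)}$ and $0\ne f_1\in R_{N_1(1,\mu_1)}$ with $N_0,N_1\ge1$. The product $F=f_0^{(b-a)N_1}f_1^{aN_0}$ is nonzero, since $R$ is a domain. Its degree is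
$$N_0N_1\big(b,\ (b-a)\mu_0+a\mu_1\big)=bN_0N_1(1,\mu_t),$$
and
$$\frac{v(F)}{bN_0N_1}=(1-t)\frac{v(f_0)}{N_0}+t\,\frac{v(f_1)}{N_1}.$$
The left side lies in $\Delta_{\mu_t}$, which is closed. Hence $(1-t)\Delta_{\mu_0}+t\Delta_{\mu_1}\subset\Delta_{\mu_t}$. The Brunn–Minkowski inequality gives
$$(\mathrm{vol}\,\Delta_{\mu_t})^{1/d}\ge(1-t)(\mathrm{vol}\,\Delta_{\mu_0})^{1/d}+t(\mathrm{vol}\,\Delta_{\mu_1})^{1/d},$$
which is (6) by Lemma 7.

**Step 15: growth toward the center.** Let $\mu\in P^\circ$ and let $\mu'\in\lambda+Q\otimes\mathbb Q$ lie in $\mathrm{conv}(W\mu)$. By Carathéodory's theorem $\mu'$ lies in a simplex whose vertices are among the rational points $w\mu$. Its barycentric coordinates there solve a rational linear system with a unique solution, so they are rational. Thus $\mu'$ is a rational convex combination of points $w\mu\in P^\circ$, and $\mu'\in P^\circ$. By $W$-invariance of multiplicities $f(w\mu)=f(\mu)$, and (6), applied repeatedly, gives $f(\mu')^{1/d}\ge f(\mu)^{1/d}$, that is, $f(\mu')\ge f(\mu)$. This completes the proof of Theorem B. $\blacksquare$
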